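\title{Small eigenvalues of the Hodge Laplacian on non-collapsed manifolds with Ricci curvature bounded below}

\begin{abstract}
On every connected oriented closed manifold of dimension $m\ge 6$ we construct sequences of Riemannian metrics with a uniform lower Ricci bound, a uniform lower volume bound and a uniform upper diameter bound, along which the $k$-th positive eigenvalue of the Hodge Laplacian on $p$-forms tends to zero for all $2\le p\le m-2$. In each dimension $m\ge 6$ there are also examples with $\mathrm{Ric}\ge m-1$, on $S^6$ when $m=6$, and under this curvature bound the range of degrees is sharp. The metrics degenerate to cones over products $S^a\times F$, and each cone point is resolved by $D^{a+1}\times F$ with nonnegative Ricci curvature.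
\end{abstract}

\section{Introduction}

Let $(M,g)$ be a connected oriented closed Riemannian manifold of dimension $m$, and let $\Delta=d\delta+\delta d$ be the Hodge Laplacian on differential $p$-forms, $0\le p\le m$. Its spectrum consists of nonnegative eigenvalues of finite multiplicity, and the eigenvalue $0$ has multiplicity $\beta_p(M)$, the $p$-th Betti number. We list the positive eigenvalues with multiplicity,
\[
0<\lambda^{(p)}_1(M,g)\le\lambda^{(p)}_2(M,g)\le\cdots .
\]
The number $\lambda^{(p)}_1$ is the best constant in the Poincar\'e inequality $\lambda\|\sigma\|^2\le\|d\sigma\|^2+\|\delta\sigma\|^2$ for $p$-forms $\sigma$ that are $L^2$-orthogonal to the harmonic forms. Which bounds on the geometry keep this constant away from zero? Two results frame the problem.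

\begin{itemize}
\item (Gromov, Li--Yau) A positive lower bound for $\lambda^{(0)}_1(M,g)$ holds in terms of $m$, a lower Ricci curvature bound and an upper diameter bound.
\item (Colbois--Courtois) Given $m$ and $\kappa,v,D>0$, there is $C(m,\kappa,v,D)>0$ such that every connected oriented closed Riemannian $m$-manifold with sectional curvature $|K_g|\le\kappa$, $\mathrm{vol}(M,g)\ge v$ and $\mathrm{diam}(M,g)\le D$ satisfies $\lambda^{(p)}_1(M,g)\ge C(m,\kappa,v,D)$ for all $p=0,1,\dots,m$.
\end{itemize}

The diameter bound fixes the scale: multiplying a flat metric on a torus by $s^2$ divides all eigenvalues by $s^2$. The volume bound, which functions do not need, excludes collapsing. To see what collapsing does to forms, take on $S^3$ the left-invariant coframe with $d\eta_1=2\eta_2\wedge\eta_3$ and cyclic permutations, and the Berger metrics $\varepsilon^2\eta_1^2+\eta_2^2+\eta_3^2$, $0<\varepsilon\le 1$, whose sectional curvatures lie between $\varepsilon^2$ and $4-3\varepsilon^2$ and whose diameter is at most $\pi$. Here $*d\eta_1=2\varepsilon\eta_1$, so $\eta_1$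 is coclosed and $\Delta\eta_1=4\varepsilon^2\eta_1$.

Once scale and collapse are excluded, one may guess that a lower Ricci bound controls forms as it controls functions. There is also a reason for doubt: the curvature term in the Bochner formula for $p$-forms is determined by the Ricci tensor when $p\in\{1,m-1\}$, but not when $2\le p\le m-2$. This leads to the following question, which we take from Ann\'e and Takahashi \cite{AT}.

\medskip
\noindent\textbf{Question.} \emph{Do there exist an integer $m\ge4$, a connected oriented closed $m$-manifold $M$, constants $\kappa\in\mathbb R$, $v,D>0$, and Riemannian metrics $g_i$ on $M$ with $\mathrm{Ric}_{g_i}\ge(m-1)\kappa$, $\mathrm{vol}(M,g_i)\ge v$ and $\mathrm{diam}(M,g_i)\le D$, such that $\lambda^{(p)}_1(M,g_i)\to0$ for all $2\le p\le m-2$?}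
\medskip

The answer is yes. It happens already in dimension $6$, for example on $S^6$ or $S^3\times S^3$, and in fact the topology of $M$ plays no role.

\begin{theorem}\label{thm:A}
Let $m\ge6$, let $M$ be any connected oriented closed $m$-manifold and let $k\ge1$. There are constants $\kappa\in\mathbb R$, $v,D>0$ and metrics $g_i$ on $M$ with $\mathrm{Ric}_{g_i}\ge(m-1)\kappa$, $\mathrm{vol}(M,g_i)\ge v$, $\mathrm{diam}(M,g_i)\le D$ and
\[
\lambda^{(p)}_k(M,g_i)\to0\qquad\text{for all }2\le p\le m-2 .
\]
\end{theorem}

Thus the two-sided sectional curvature bound in the theorem of Colbois and Courtois cannot be replaced by a lower Ricci bound in any degree $2\le p\le m-2$, for any $m\ge6$, on any connected oriented closed $M$. Positive Ricci curvature does not help, and under it the range of degrees is exact.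

\begin{theorem}\label{thm:B}
For every $m\ge6$ there are a closed simply connected $m$-manifold $M$ (equal to $S^6$ if $m=6$), a number $v>0$ and metrics $g_i$ on $M$ with $\mathrm{Ric}_{g_i}\ge m-1$ (hence $\mathrm{diam}(M,g_i)\le\pi$) and $\mathrm{vol}(M,g_i)\ge v$, such that $\lambda^{(p)}_1(M,g_i)\to0$ for all $2\le p\le m-2$. On the other hand, $\mathrm{Ric}\ge m-1$ forces $\lambda^{(p)}_1\ge m$ for $p\in\{0,1,m-1,m\}$. So for $m\ge6$, under $\mathrm{Ric}\ge m-1$ and $\mathrm{vol}\ge v$ (with $v$ small, depending on $m$), a uniform positive lower bound for $\lambda^{(p)}_1$ exists if and only if $p\in\{0,1,m-1,m\}$.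
\end{theorem}

The dimensions $m=4,5$ are not decided here. Section~\ref{sec:hodge} reduces upper bounds for eigenvalues to coclosed test forms and treats the extreme degrees. Section~\ref{sec:model} shows the mechanism on $S^6$. Sections~\ref{sec:cap} and~\ref{sec:test} build the resolutions of the cone points and the test forms on them, and Sections~\ref{sec:A} and~\ref{sec:B} prove the theorems.

\section{Coexact eigenvalues and the extreme degrees}\label{sec:hodge}

Let $(M,g)$ be closed and oriented of dimension $m$. The pointwise norm of forms is the one for which the products $e^{i_1}\wedge\dots\wedge e^{i_p}$, $i_1<\dots<i_p$, of an orthonormal coframe are orthonormal, and $\langle\sigma,\tau\rangle=\int_M\sigma\wedge*\tau$ is the $L^2$ product. The codifferential $\delta=\pm{*d*}$ is the formal adjoint of $d$; in particular $\sigma$ is \emph{coclosed}, $\delta\sigma=0$, if and only if $*\sigma$ is closed. We use the following standard facts.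
\begin{itemize}
\item A form is harmonic if and only if it is closed and coclosed, and every de Rham class contains exactly one harmonic form.
\item The smooth $q$-forms are the $L^2$-orthogonal sum of the harmonic, the exact ($d\Omega^{q-1}$) and the coexact ($\delta\Omega^{q+1}$) forms. The Laplacian preserves each summand, and the $L^2$ closure of each has an orthonormal basis of smooth eigenforms.
\item $\Delta$ commutes with $d$ and $*$. In particular $\lambda^{(m-p)}_k=\lambda^{(p)}_k$.
\end{itemize}
A coclosed test form has the advantage that only $\|d\sigma\|$ must be estimated, and it produces small eigenvalues in four degrees at once.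

\begin{lemma}\label{lem:minmax}
Let $V$ be a finite-dimensional space of smooth coclosed $q$-forms on $M$ with $\|d\sigma\|^2\le\mu\|\sigma\|^2$ for all $\sigma\in V$. If the subspace $V'\subset V$ of forms $L^2$-orthogonal to all harmonic forms has dimension at least $k$, then $\lambda^{(p)}_k\le\mu$ for $p=q,\ q+1,\ m-q,\ m-q-1$.
\end{lemma}

\begin{proof}
A coclosed form is orthogonal to the exact forms, so $V'$ consists of coexact forms. Let $\omega_1,\omega_2,\dots$ be an orthonormal basis of coexact eigenforms of degree $q$, with eigenvalues $0<\mu_1\le\mu_2\le\cdots$. Since $\dim V'\ge k$, there is $0\ne\sigma\in V'$ orthogonal to $\omega_1,\dots,\omega_{k-1}$, and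
\[
\mu\|\sigma\|^2\ge\|d\sigma\|^2=\langle\Delta\sigma,\sigma\rangle=\sum_{j\ge k}\mu_j\langle\sigma,\omega_j\rangle^2\ge\mu_k\|\sigma\|^2 .
\]
So $\mu_k\le\mu$. The $\mu_j$ occur among the $\lambda^{(q)}_j$, hence $\lambda^{(q)}_k\le\mu_k$. The operator $d$ is injective on coexact forms (a closed coexact form is harmonic and coexact, hence zero) and commutes with $\Delta$, so $d\omega_1,\dots,d\omega_k$ are independent eigenforms of degree $q+1$, and $\lambda^{(q+1)}_k\le\mu_k$. The other two degrees follow by applying $*$.
\end{proof}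

In the extreme degrees the Ricci tensor is all that the Bochner formula sees. This gives the second assertion of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:extreme}
If $m\ge2$ and $\mathrm{Ric}\ge m-1$, then $\lambda^{(p)}_1\ge m$ for $p\in\{0,1,m-1,m\}$.
\end{lemma}

\begin{proof}
Let $\omega\ne0$ be a $1$-form with $\Delta\omega=\lambda\omega$, $\lambda>0$. The eigenspace splits into exact and coexact forms, so we may assume that $\omega$ is closed or coclosed. Bochner's formula gives
\[
\lambda\|\omega\|^2=\|\nabla\omega\|^2+\int_M\mathrm{Ric}(\omega,\omega)\ge\|\nabla\omega\|^2+(m-1)\|\omega\|^2 .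
\]
If $\omega$ is closed, then $\|\delta\omega\|^2=\lambda\|\omega\|^2$, and the trace part of $\nabla\omega$ gives $|\nabla\omega|^2\ge\frac1m(\delta\omega)^2$. Hence $\lambda(1-\frac1m)\ge m-1$, that is $\lambda\ge m$; this is Lichnerowicz's estimate. If $\omega$ is coclosed, then $\|d\omega\|^2=\lambda\|\omega\|^2$, and the skew part of $\nabla\omega$ gives
\[
|\nabla\omega|^2\ge\sum_{i,j}\tfrac14(\nabla_i\omega_j-\nabla_j\omega_i)^2=\tfrac12|d\omega|^2 .
\]
Hence $\frac\lambda2\ge m-1$, and $\lambda\ge2(m-1)\ge m$. So $\lambda^{(1)}_1\ge m$. If $u$ is an eigenfunction with positive eigenvalue, then $du\neq0$ is an eigenform with the same eigenvalue, so $\lambda^{(0)}_1\ge m$. The degrees $m-1$ and $m$ follow by applying $*$.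
\end{proof}

\section{The mechanism in dimension six}\label{sec:model}

Fix once and for all a smooth function $\chi:[0,1]\to[0,1]$ with $\chi=1$ on $[0,\frac12]$ and $\chi=0$ on $[\frac34,1]$. All spheres $S^n$ carry the unit round metric $g_{S^n}$ with volume form $\mathrm{vol}_{S^n}$.

Consider the cone $d\rho^2+\rho^2g_Y$ over $Y=S^2\times S^3$ with $g_Y=\alpha^2(g_{S^2}+g_{S^3})$. By the formulas \eqref{eq:ric} below, its Ricci curvature is $0$ in the radial direction, $(\alpha^{-2}-4)\rho^{-2}$ along $S^2$ and $(2\alpha^{-2}-4)\rho^{-2}$ along $S^3$. So it is nonnegative for $\alpha\le\frac12$, and such a cone point is compatible with a lower Ricci bound and a lower volume bound.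

Suppose the cone point has been resolved at a small scale $\eta$, as follows. The sphere $S^6$ carries a metric that, on an embedded $D^3\times S^3$, has the form $dr^2+f(r)^2g_{S^2}+h(r)^2g_{S^3}$, with $r$ the radius in the ball, and outside a neighborhood of the core $\{0\}\times S^3$ we have $f=h=\alpha\rho$, where $\rho=r+\mathrm{const}$ runs through $[\eta,1]$. Let $\theta=\mathrm{vol}_{S^3}$, pulled back to $D^3\times S^3$, and let $\sigma$ be the $3$-form equal to $\theta$ near the core, to $\chi(\rho)\theta$ on the conical part, and to $0$ elsewhere. (It matters that the $S^2$ is filled in. On the other filling $S^2\times D^4$ of $Y$, Stokes' theorem forbids a closed extension of $\theta$.) Then $*\sigma=\pm\chi f^2h^{-3}\,dr\wedge\mathrm{vol}_{S^2}$ is closed, so $\sigma$ is coclosed. On the conical part $|\theta|^2=(\alpha\rho)^{-6}$ and the volume element is $(\alpha\rho)^5d\rho\wedge\mathrm{vol}_{S^2}\wedge\mathrm{vol}_{S^3}$. With $\mathrm{vol}(S^2)\,\mathrm{vol}(S^3)=8\pi^3$ and $d\sigma=\chi'd\rho\wedge\theta$ we get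
\[
\|\sigma\|^2\ge\frac{8\pi^3}{\alpha}\int_\eta^{1/2}\frac{d\rho}{\rho},\qquad
\|d\sigma\|^2=\frac{8\pi^3}{\alpha}\int_{1/2}^{3/4}\chi'(\rho)^2\,\frac{d\rho}{\rho}.
\]
There are no harmonic $3$-forms on $S^6$, so Lemma~\ref{lem:minmax} with $V=\mathbb R\sigma$ and $q=3$ gives
\[
\lambda^{(p)}_1\le\Big(\int_{1/2}^{3/4}\chi'^2\,\frac{d\rho}{\rho}\Big)\Big/\log\frac1{2\eta}\qquad\text{for }p=2,3,4,
\]
and these are all degrees $2\le p\le m-2$. The logarithm has a geometric meaning. With $s=\log\rho$ the cone is $\rho^2(ds^2+g_Y)$, and the $L^2$ norm of forms of middle degree is conformally invariant. So $\theta$ sees the neck $\eta\le\rho\le\frac12$ as a cylinder of length $\log\frac1{2\eta}$, while the cutoff is paid once, in a region that does not depend on $\eta$.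

On an $m$-dimensional cone over $S^a\times F$, a $q$-form $\theta$ pulled back from $F$ has $|\theta|^2\,d\mathrm{vol}$ proportional to $\rho^{m-1-2q}d\rho$. The integral diverges at $\rho=0$ exactly when $2q\ge m$. Three tasks remain: to resolve the cone point with $\mathrm{Ric}\ge0$, to provide harmonic forms $\theta$ in enough degrees $q\ge\frac m2$, and to make the test forms orthogonal to the harmonic forms of $M$, which change with the metric.

\section{Resolving the cone point with nonnegative Ricci curvature}\label{sec:cap}

Let $(F,g_F)$ be a Riemannian manifold of dimension $b$, and consider a doubly warped product $g=dr^2+f(r)^2g_{S^a}+h(r)^2g_F$. The level sets of $r$ are Riemannian products, with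
\begin{equation}\label{eq:hess}
\nabla^2r=ff'g_{S^a}+hh'g_F ,
\end{equation}
so the shape operator $\Sigma$ is $f'/f$ on $TS^a$ and $h'/h$ on $TF$. The Riccati, Gauss and Codazzi equations give $\mathrm{Ric}(\partial_r,\partial_r)=-\mathrm{tr}(\Sigma'+\Sigma^2)$, $\mathrm{Ric}(X,X)=\mathrm{Ric}_{\mathrm{level}}(X,X)-g((\Sigma'+(\mathrm{tr}\,\Sigma)\Sigma)X,X)$ for $X$ tangent to a level set, and $\mathrm{Ric}(\partial_r,X)=0$ because $\Sigma$ is parallel along each level set. Hence the Ricci tensor is block diagonal for the splitting $\mathbb R\partial_r\oplus TS^a\oplus TF$, and for $X\in TS^a$ with $g(X,X)=1$ and $U\in TF$,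
\begin{equation}\label{eq:ric}
\begin{aligned}
\mathrm{Ric}(\partial_r,\partial_r)&=-a\frac{f''}{f}-b\frac{h''}{h},\\
\mathrm{Ric}(X,X)&=-\frac{f''}{f}+(a-1)\frac{1-f'^2}{f^2}-b\frac{f'h'}{fh},\\
\mathrm{Ric}(U,U)&=\mathrm{Ric}_F(U,U)-\Big[hh''+(b-1)h'^2+a\frac{f'h'h}{f}\Big]g_F(U,U).
\end{aligned}
\end{equation}

We want $f=r$ and $h$ constant near $r=0$, so that the metric closes up smoothly on $\mathbb R^{a+1}\times F$, and $f=h$ linear of slope $\alpha$ for large $r$. The slope of $f$ must fall from $1$ to $\alpha$, which contributes positively to $\mathrm{Ric}(\partial_r,\partial_r)$. The slope of $h$ must rise from $0$ to $\alpha$, which contributes negatively, and this is the difficulty. We let one function $w$ drive both changes, so that at every radius the gain is proportional to $1-\alpha$ and the loss to $\alpha$; see Figure~\ref{fig:fh}.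

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw[->] (-1.95,0) -- (2.2,0) node[right] {$r$};
\draw[->] (0,-0.05) -- (0,1.25);
\draw[dashed] (-1.75,0) -- (1,0.825);
\draw[thick] (0,0) -- (0.5,0.5) .. controls (0.667,0.667) and (0.833,0.775) .. (1,0.825) -- (2,1.125);
\draw[thick] (0,0.75) -- (0.5,0.75) .. controls (0.667,0.75) and (0.833,0.775) .. (1,0.825);
\draw (-1.75,0.03) -- (-1.75,-0.03) node[below] {$-c$};
\draw (0.5,0.03) -- (0.5,-0.03) node[below] {$\frac12$};
\draw (1,0.03) -- (1,-0.03) node[below] {$1$};
\node at (0.42,0.26) {$f$};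
\node at (0.27,0.86) {$h$};
\node at (1.75,0.84) {$f=h=\alpha(r+c)$};
\end{tikzpicture}
\caption{Schematic graphs of the warping functions of the metric $dr^2+f^2g_{S^a}+h^2g_F$ on $\mathbb R^{a+1}\times F$. The radius $f$ of the sphere is concave and vanishes at $r=0$; the size $h$ of $F$ is convex and stays positive. For $r\ge1$ the metric is a cone whose missing apex lies at $r=-c$.}\label{fig:fh}
\end{figure}

Fix a smooth nonincreasing function $w:[0,\infty)\to[0,1]$ with $w=1$ on $[0,\frac12]$ and $w=0$ on $[1,\infty)$, and put $I(r)=\int_0^rw$, $I_\infty=I(1)\in[\frac12,1]$, $W=\max|w'|$.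

\begin{lemma}\label{lem:cap}
Let $a,b\ge2$, and let $(F,g_F)$ be a closed connected oriented Riemannian $b$-manifold with $\mathrm{Ric}_F\ge g_F$. Let $\alpha\in(0,1)$ satisfy
\begin{equation}\label{eq:alpha}
b\alpha\le a(1-\alpha),\qquad 2\alpha W+(b-1)\alpha^2+4a\alpha\le1,
\end{equation}
which holds for all small $\alpha$. Put $c=(1-\alpha)I_\infty/\alpha$ and
\[
f=\alpha r+(1-\alpha)I(r),\qquad h=I_\infty+\alpha\,(r-I(r)).
\]
Then $f=r$ and $h=I_\infty$ on $[0,\frac12]$, $f=h=\alpha(r+c)$ on $[1,\infty)$, $f',h'\ge0$, and $g_1=dr^2+f^2g_{S^a}+h^2g_F$ is a smooth metric on $\mathbb R^{a+1}\times F$, with $r$ the radius in $\mathbb R^{a+1}$, such that $\mathrm{Ric}_{g_1}\ge0$.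
\end{lemma}

\begin{proof}
On $[0,\frac12]$ we have $I(r)=r$, which gives $f=r$ and $h=I_\infty$; there $g_1$ is the product of a flat ball and a rescaled $F$, hence smooth. Next, $h-f=I_\infty-I(r)\ge0$, with equality for $r\ge1$, where $f=\alpha r+(1-\alpha)I_\infty=\alpha(r+c)$. The derivatives are
\begin{gather*}
f'=\alpha+(1-\alpha)w\in[\alpha,1],\qquad h'=\alpha(1-w)\in[0,\alpha],\\
f''=(1-\alpha)w'\le0,\qquad h''=-\alpha w'\ge0 .
\end{gather*}
We check the three blocks in \eqref{eq:ric} for $r>0$; the inequality at $r=0$ follows by continuity.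

\emph{Radial direction.} We have $\mathrm{Ric}(\partial_r,\partial_r)=-w'\big[\frac{a(1-\alpha)}f-\frac{b\alpha}h\big]\ge0$, because $w'\le0$, $h\ge f$ and $a(1-\alpha)\ge b\alpha$.

\emph{Directions tangent to $S^a$.} Since $-f''/f\ge0$, it suffices to show that $(a-1)(1-f'^2)\ge bf'h'f/h$. Both sides vanish where $w=1$, so we compare them through the factor $1-w$. From $1-f'=(1-\alpha)(1-w)$, the left side equals $(a-1)(1-\alpha)(1-w)(1+f')$. From $f\le h$, the right side is at most $b\alpha(1-w)f'\le a(1-\alpha)(1-w)f'$. It remains to see that $af'\le(a-1)(1+f')$, which is equivalent to $f'\le a-1$ and holds because $f'\le1$ and $a\ge2$.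

\emph{Directions tangent to $F$.} Since $\mathrm{Ric}_F\ge g_F$, it suffices that the bracket in the third line of \eqref{eq:ric} be at most $1$. For $r\le\frac12$ it is $0$. For $r\ge1$ it is $(b-1)\alpha^2+a\alpha^2$, which is at most $1$ by \eqref{eq:alpha}, as $a\alpha^2\le4a\alpha$. For $\frac12\le r\le1$ we have $h\le1+\alpha\le2$, $f\ge f(\frac12)=\frac12$, $h''\le\alpha W$, $h'\le\alpha$ and $f'\le1$, so the bracket is at most $2\alpha W+(b-1)\alpha^2+4a\alpha\le1$.
\end{proof}

We now shrink this metric. Let $m=a+b+1$, $Y=S^a\times F$ and $g_Y=\alpha^2(g_{S^a}+g_F)$. With $\rho=\varepsilon(r+c)$ we have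
\[
\varepsilon^2g_1=d\rho^2+\rho^2g_Y\qquad\text{on }\{r\ge1\}=\{\rho\ge\varepsilon(1+c)\}.
\]
Because the theorems ask for metrics on one fixed manifold, we transport the pieces $\{r\le\frac1\varepsilon-c\}$ to the fixed manifold $Z=D^{a+1}\times F$, where $D^{a+1}$ is the closed unit ball with radius $t\in[0,1]$. Let $0<\varepsilon<\frac1{4(1+c)}$, so that $\frac1{2\varepsilon}-c>2+c>1$. Choose an increasing diffeomorphism $\psi_\varepsilon:[0,1]\to[0,\frac1\varepsilon-c]$ with $\psi_\varepsilon(t)=t$ near $0$ and $\psi_\varepsilon(t)=\frac t\varepsilon-c$ on $[\frac12,1]$. It exists: the smooth positive functions on $[0,\frac12]$ equal to $1$ near $0$ and to $\frac1\varepsilon$ near $\frac12$ form a convex set on which the integral takes arbitrarily small and arbitrarily large values, so one of them has integral $\frac1{2\varepsilon}-c$ and serves as $\psi_\varepsilon'$. Let $\gamma_\varepsilon$ be the pullback of $\varepsilon^2g_1$ to $Z$ under $r=\psi_\varepsilon(t)$. It is smooth, $\mathrm{Ric}_{\gamma_\varepsilon}\ge0$, and since $\rho=t$ and $r>1$ for $t\ge\frac12$,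
\begin{equation}\label{eq:cone}
\gamma_\varepsilon=dt^2+t^2g_Y\qquad\text{on }\{\tfrac12\le t\le1\},
\end{equation}
independently of $\varepsilon$. We call $(Z,\gamma_\varepsilon)$ a \emph{cap}.

\section{Test forms on a cap}\label{sec:test}

For a harmonic $q$-form $\theta$ on $(F,g_F)$, pulled back to $Z$, let $\sigma_\theta=\chi(t)\,\theta$. It is smooth, since $\chi=1$ near $t=0$; it vanishes for $t\ge\frac34$, and it is extended by zero whenever $Z$ is embedded in a closed manifold. Theorem~\ref{thm:A} uses the metrics $\gamma_\varepsilon$ and Theorem~\ref{thm:B} a conformal change of them, so we allow a conformal factor.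

\begin{lemma}\label{lem:test}
Let $2q\ge m$. Let $\phi_\varepsilon$ be smooth functions on $Z$ that depend only on $t$, satisfy $\frac12\le\phi_\varepsilon\le1$, and are independent of $\varepsilon$ on $\{t\ge\frac12\}$. For the metric $\phi_\varepsilon^{-2}\gamma_\varepsilon$ and every harmonic $q$-form $\theta$ on $F$,
\[
\delta\sigma_\theta=0,\qquad\|d\sigma_\theta\|^2=A\|\theta\|_F^2,\qquad\|\sigma_\theta\|^2=B_\varepsilon\|\theta\|_F^2,
\]
where $A$ does not depend on $\varepsilon$ and $\theta$, $B_\varepsilon$ does not depend on $\theta$, and $B_\varepsilon\ge C\log\frac1{2\varepsilon(1+c)}$ with $C>0$ independent of $\varepsilon$. In particular $A/B_\varepsilon\to0$ as $\varepsilon\to0$.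
\end{lemma}

\begin{proof}
For $t>0$ the metric is $R^2dt^2+S^2g_{S^a}+T^2g_F$ with positive functions $R,S,T$ of $t$. An orthonormal coframe consists of $R\,dt$, of $S$ times an orthonormal coframe of $S^a$, and of $T$ times one of $F$. Writing $\theta$ in it produces a factor $T^{-q}$, and the complementary $(b-q)$-form along $F$ a factor $T^{b-q}$. Hence
\begin{equation}\label{eq:star}
*\sigma_\theta=\pm\chi\,RS^aT^{\,b-2q}\,dt\wedge\mathrm{vol}_{S^a}\wedge*_F\theta ,
\end{equation}
with a constant sign. This form is closed, because $\theta$ is coclosed on $F$ and the coefficient depends only on $t$. So $\delta\sigma_\theta=0$ for $t>0$, and at $t=0$ by continuity. Since $\theta$ is closed, $d\sigma_\theta=\chi'dt\wedge\theta$, with $|d\sigma_\theta|^2=\chi'^2R^{-2}T^{-2q}|\theta|_F^2$. Integrating against the volume element $RS^aT^b\,dt\wedge\mathrm{vol}_{S^a}\wedge\mathrm{vol}_F$ gives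
\[
A=\mathrm{vol}(S^a)\int_{1/2}^{3/4}\chi'^2R^{-1}S^aT^{\,b-2q}dt,\qquad B_\varepsilon=\mathrm{vol}(S^a)\int_0^1\chi^2RS^aT^{\,b-2q}dt .
\]
By \eqref{eq:cone} and the hypothesis on $\phi_\varepsilon$, the number $A$ is independent of $\varepsilon$. To bound $B_\varepsilon$ from below, keep only the part of $\{t\le\frac12\}$ where $r\ge1$, that is, the neck $\varepsilon(1+c)\le\rho\le\frac12$. There $\chi=1$, $R\,dt=\phi_\varepsilon^{-1}d\rho$ and $S=T=\phi_\varepsilon^{-1}\alpha\rho$, so the integrand is $\phi_\varepsilon^{2q-m}(\alpha\rho)^{m-1-2q}d\rho$. Since $2q\ge m$, we have $\phi_\varepsilon^{2q-m}\ge2^{m-2q}$ and $\rho^{m-1-2q}\ge\rho^{-1}$ for $\rho\le1$. Integration gives the bound with $C=\mathrm{vol}(S^a)\,2^{m-2q}\alpha^{m-1-2q}$.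
\end{proof}

\begin{remark}
If $2q<m$ and $\phi_\varepsilon\equiv1$, then $B_\varepsilon$ stays bounded: the part $r\le1$ contributes $\varepsilon^{m-2q}\,\mathrm{vol}(S^a)\int_0^1f^ah^{b-2q}dr$, and $\rho^{m-1-2q}$ is integrable at $0$. So the forms $\sigma_\theta$ of low degree give nothing, in accordance with the bound of Gromov and Li--Yau for $q=0$. The low degrees in the theorems are reached by duality.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The simplest manifold with a harmonic $q$-form is $F=S^q$, so we use separate caps for each degree. We have no information on the harmonic forms of the degenerating metrics except for their number, so in each degree we use $\beta_q(M)$ more caps than the $k$ eigenvalues we want.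

Let $Q$ be the set of integers $q$ with $\frac m2\le q\le m-3$. It is nonempty because $m\ge6$. For $q\in Q$ put $F=S^q$, $b=q\ge3$ and $a=m-1-q\ge2$. Then $\mathrm{Ric}_F=(q-1)g_F\ge g_F$, so Lemma~\ref{lem:cap} applies with some $\alpha$, which we fix for each $q$. The map
\[
D^{a+1}\times S^q\to\mathbb R^{q+1}\times\mathbb R^a=\mathbb R^m,\qquad((x_0,x'),y)\mapsto\big((1+\tfrac12x_0)\,y,\ x'\big)
\]
is an embedding. Using disjoint coordinate balls, embed in $M$ disjointly $k+\beta_q(M)$ copies of $D^{a+1}\times S^q$ for each $q\in Q$. Let $Z^1,\dots,Z^L$ be all these copies, with radial coordinates $t_j$ and links $(Y_j,g_{Y_j})$.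

\medskip\noindent\emph{The metrics.} Let $N=M\setminus\bigcup_j\{t_j<\frac12\}$, a compact manifold with boundary. It is connected: the cores $\{t_j=0\}$ have codimension $a+1\ge3$, so their complement is connected, and it retracts radially onto $N$. Fix any metric $g_0$ on $M$ and a smooth $\zeta:[\frac12,1]\to[0,1]$ with $\zeta=1$ on $[\frac12,\frac34]$ and $\zeta=0$ near $1$. Define $g_*$ on $N$ by $\zeta(t_j)(dt_j^2+t_j^2g_{Y_j})+(1-\zeta(t_j))g_0$ on $N\cap Z^j$ and by $g_0$ elsewhere. For small $\varepsilon$ let $g_\varepsilon=g_*$ on $N$ and $g_\varepsilon=\gamma_\varepsilon$ on each $\{t_j\le\frac34\}$. The two definitions agree on the overlaps by \eqref{eq:cone}, so $g_\varepsilon$ is a smooth metric on $M$.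

\medskip\noindent\emph{The geometric bounds.} On $\{t_j\le\frac34\}$ we have $\mathrm{Ric}\ge0$. On the compact set $N$ the metric does not depend on $\varepsilon$, so $\mathrm{Ric}_{g_\varepsilon}\ge(m-1)\kappa$ on $M$ for some $\kappa\le0$ independent of $\varepsilon$. Also $\mathrm{vol}(M,g_\varepsilon)\ge v:=\mathrm{vol}(N,g_*)>0$. Every point of $\{t_j\le\frac12\}$ is joined to $N$ by a radial segment of length at most $\varepsilon\psi_\varepsilon(\frac12)=\frac12-\varepsilon c\le\frac12$. Hence $\mathrm{diam}(M,g_\varepsilon)\le D:=D_N+1$, where $D_N$ is the intrinsic diameter of $(N,g_*)$, finite because $N$ is compact and connected.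

\medskip\noindent\emph{The eigenvalues.} Fix $q\in Q$, so that $2q\ge m$. Let $V$ be the span of the $k+\beta_q(M)$ forms $\sigma_\theta$, $\theta=\mathrm{vol}_{S^q}$, one on each copy of $D^{a+1}\times S^q$. They are supported in the sets $\{t_j\le\frac34\}$, where $g_\varepsilon=\gamma_\varepsilon$, and their supports are disjoint. By Lemma~\ref{lem:test} with $\phi_\varepsilon\equiv1$, all forms in $V$ are coclosed and satisfy $\|d\sigma\|^2=\mu_\varepsilon\|\sigma\|^2$ with $\mu_\varepsilon=A/B_\varepsilon\to0$. Orthogonality to the harmonic $q$-forms of $g_\varepsilon$ imposes $\beta_q(M)$ linear conditions, so $\dim V'\ge k$. By Lemma~\ref{lem:minmax}, $\lambda^{(p)}_k(M,g_\varepsilon)\to0$ for $p\in\{q,\,q+1,\,m-q,\,m-q-1\}$.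

As $q$ runs through $Q=\{\lceil\frac m2\rceil,\dots,m-3\}$, the numbers $q$ and $q+1$ cover $\lceil\frac m2\rceil,\dots,m-2$, and the numbers $m-q$ and $m-q-1$ cover $2,\dots,\lfloor\frac m2\rfloor$. So all degrees $2\le p\le m-2$ occur, and the metrics $g_i=g_{\varepsilon_i}$ with $\varepsilon_i\to0$ prove Theorem~\ref{thm:A}. \qed

\begin{remark}[Where $m\ge6$ is used]
The method needs $q\le b$ for the existence of $\theta$, $2q\ge m$ for the divergence of the norm, and $a\ge2$, that is $b\le m-3$. These are compatible only if $\frac m2\le m-3$. The condition $a\ge2$ cannot be dropped from Lemma~\ref{lem:cap}: for $a=1$ and $f=h=\alpha\rho$, \eqref{eq:ric} gives $\mathrm{Ric}(X,X)=-b\rho^{-2}$ along the circle, which is unbounded below near the apex.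
\end{remark}

\begin{remark}[Sectional curvature]
There is no conflict with the theorem of Colbois and Courtois. Near a core, $g_\varepsilon$ is the product of a flat ball and a round sphere of radius $\varepsilon I_\infty$, with sectional curvature $(\varepsilon I_\infty)^{-2}$. On the neck, a plane spanned by a vector tangent to $S^a$ and one tangent to $F$ has curvature $-\rho^{-2}$ by the Gauss equation, and this reaches $-(\varepsilon(1+c))^{-2}$. So the sectional curvature blows up like $\varepsilon^{-2}$, with both signs.
\end{remark}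

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The second assertion is Lemma~\ref{lem:extreme}, and the third follows from the first two, since examples with $\mathrm{vol}\ge v$ also serve for every smaller $v$. It remains to construct the examples. The convex combination of metrics in Section~\ref{sec:A} gives no control on $\kappa$. We replace it by an explicit global model, the spherical suspension $d\vartheta^2+\sin^2\vartheta\,g_Y$, $0<\vartheta<\pi$. It has exactly two cone points. So we must make the caps positively curved, obtain all degrees from two caps, and deal with the harmonic forms without adding further caps.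

\subsection{Caps with positive Ricci curvature}

The substitution $t=\tan\frac\vartheta2$, for which $\frac{2\,dt}{1+t^2}=d\vartheta$ and $\frac{2t}{1+t^2}=\sin\vartheta$, gives
\begin{equation}\label{eq:susp}
\frac4{(1+t^2)^2}\,(dt^2+t^2g_Y)=d\vartheta^2+\sin^2\vartheta\,g_Y .
\end{equation}
So the suspension arises from the cone through the conformal factor $\phi^{-2}$ with $\phi=\frac12(1+\rho^2)$. On an $m$-manifold, the Ricci tensor of $\tilde g=\phi^{-2}g$ is
\begin{equation}\label{eq:conf}
\mathrm{Ric}_{\tilde g}=\mathrm{Ric}_g+(m-2)\frac{\nabla^2\phi}\phi+\Big(\frac{\mathrm{tr}_g\nabla^2\phi}\phi-(m-1)\frac{|d\phi|_g^2}{\phi^2}\Big)g ;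
\end{equation}
this is the standard formula for $e^{2u}g$ with $u=-\log\phi$, for which $\nabla^2u-du\otimes du=-\phi^{-1}\nabla^2\phi$. Positive curvature is thus produced by a convex $\phi$ with small gradient. On a cap, $\rho^2=\varepsilon^2(r+c)^2$ is not smooth at $r=0$, and we replace $(r+c)^2$ by a function $P$ that is smooth there and at least as convex in $r$.

\begin{lemma}\label{lem:poscap}
In the setting of Lemma~\ref{lem:cap}, let $P:[0,\infty)\to\mathbb R$ be defined by $P'=2\big(r+c(1-w)\big)$ and $P(1)=(1+c)^2$, and let $\phi_\varepsilon=\frac12(1+\varepsilon^2P(r))$, regarded as a function on $Z$ through $r=\psi_\varepsilon(t)$. Then $\phi_\varepsilon$ is smooth, $\frac12\le\phi_\varepsilon\le1$, and $\phi_\varepsilon=\frac12(1+t^2)$ on $\{t\ge\frac12\}$. If moreover $4(m-1)\varepsilon^2(1+c)^2\le1$, then $G_\varepsilon=\phi_\varepsilon^{-2}\gamma_\varepsilon$ satisfies $\mathrm{Ric}_{G_\varepsilon}\ge\frac14G_\varepsilon$.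
\end{lemma}

\begin{proof}
Write $\phi=\phi_\varepsilon$. On $[0,\frac12]$ we have $P=P(0)+r^2$, so $\phi$ is smooth. For $r\ge1$ we have $P'=2(r+c)$, so $P=(r+c)^2$ and $\varepsilon^2P=\rho^2$; this equals $t^2$ for $t\ge\frac12$. The function $P$ is nondecreasing, with
\[
P(0)=(1+c)^2-\int_0^1P'=(1+c)^2-1-2c(1-I_\infty)=c^2+2cI_\infty>0,
\]
and $\varepsilon^2P=1$ at $t=1$. Hence $\frac12\le\phi\le1$. We apply \eqref{eq:conf} with $g=\varepsilon^2g_1$, for which $\mathrm{Ric}_g\ge0$, and $\tilde g=G_\varepsilon$.

\emph{The region $r\ge1$.} Here $g$ is the cone and $\phi=\frac12(1+\rho^2)$, so $\nabla^2\phi=d\rho^2+\rho\nabla^2\rho=d\rho^2+\rho^2g_Y=g$ and $|d\phi|_g^2=\rho^2$. Therefore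
\[
\mathrm{Ric}_{\tilde g}\ge\big((m-2)\phi+m\phi-(m-1)\rho^2\big)\phi^{-2}g=(m-1)\,\tilde g .
\]

\emph{The region $r\le1$.} By \eqref{eq:hess}, $\nabla^2P=P''dr^2+P'ff'g_{S^a}+P'hh'g_F$ for $g_1$. This is nonnegative because $P',f',h'\ge0$ and $P''=2-2cw'\ge2$. The Hessian, as a bilinear form, does not change when the metric is multiplied by a constant, so $\nabla^2\phi=\frac12\varepsilon^2\nabla^2P\ge0$ and $\mathrm{tr}_g\nabla^2\phi=\frac12\mathrm{tr}_{g_1}\nabla^2P\ge1$. Also $|d\phi|_g^2=\frac14\varepsilon^2P'^2\le\varepsilon^2(1+c)^2$, as $P'\le2(1+c)$ on $[0,1]$. Dropping the first two terms of \eqref{eq:conf}, we get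
\[
\mathrm{Ric}_{\tilde g}\ge\big(\phi\,\mathrm{tr}_g\nabla^2\phi-(m-1)|d\phi|_g^2\big)\tilde g\ge\big(\tfrac12-(m-1)\varepsilon^2(1+c)^2\big)\tilde g\ge\tfrac14\tilde g .\qedhere
\]
\end{proof}

\subsection{The manifolds}

Both caps must have the same link $Y$, but they may fill in different sphere factors of $Y$. This freedom is needed. For $m=8$, the degree $p=6$ requires $q=5$ and the degree $p=4$ requires $q=4$; the first forces $\dim F=5$, and then $\beta_4(F)=\beta_1(F)=0$ by Poincar\'e duality and Bochner's formula, so the $4$-form must come from a different $F$.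

Let $Y$ be the following product of spheres, of dimension $m-1$, written in two ways as $S^{a_1}\times F_1=S^{a_2}\times F_2$, where $F_j$ is the product of the remaining factors.
\begin{itemize}
\item[(i)] $m=6+2n$, $n\ge0$: $Y=S^2\times S^3\times(S^2)^n$, with $a_1=2$, $F_1=S^3\times(S^2)^n$ and $a_2=3$, $F_2=(S^2)^{n+1}$.
\item[(ii)] $m=7$: $Y=S^2\times S^4$, with $a_1=a_2=2$ and $F_1=F_2=S^4$.
\item[(iii)] $m=9+2n$, $n\ge0$: $Y=S^2\times S^3\times S^3\times(S^2)^n$, with $a_1=2$, $F_1=S^3\times S^3\times(S^2)^n$ and $a_2=3$, $F_2=S^2\times S^3\times(S^2)^n$.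
\end{itemize}
Let $Q$ be as in Section~\ref{sec:A}. We claim that
\begin{equation}\label{eq:betti}
\text{for every }q\in Q,\qquad\beta_q(F_1)\ne0\quad\text{or}\quad\beta_q(F_2)\ne0 .
\end{equation}
By the K\"unneth formula, a product of spheres has cohomology in degree $q$ whenever $q$ is the sum of the dimensions of some of the factors. In case (i), $F_1$ has cohomology in the odd degrees $3,5,\dots,3+2n=m-3$ and $F_2$ in the even degrees $0,2,\dots,2n+2=m-4$; every $q\in Q$ satisfies $3\le q\le m-3$, and $q\le m-4$ if $q$ is even. In case (ii), $Q=\{4\}$. In case (iii), $F_1$ has cohomology in the even degrees $6,8,\dots,6+2n=m-3$ and $F_2$ in the odd degrees $3,5,\dots,5+2n=m-4$; every $q\in Q$ satisfies $q\ge5$, so $q\ge6$ if $q$ is even, and $q\le m-4$ if $q$ is odd. This proves \eqref{eq:betti}.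

Let $X_j=D^{a_j+1}\times F_j$, with radial coordinate $t_j$, and $M=X_1\cup_YX_2$. In the unit sphere $S^6\subset\mathbb R^3\times\mathbb R^4$, the part $|x|^2\le\frac12$ is identified with $D^3\times S^3$ by $(x,y)\mapsto(\sqrt2\,x,y/|y|)$ and the part $|y|^2\le\frac12$ with $S^2\times D^4$ by $(x,y)\mapsto(x/|x|,\sqrt2\,y)$, and the two maps agree on the common boundary. Hence $M$ is $S^6\times(S^2)^n$ in case (i) and $S^6\times S^3\times(S^2)^n$ in case (iii). In case (ii) it is the double of $D^3\times S^4$, namely $S^3\times S^4$. In all cases $M$ is closed, simply connected and orientable, and $M=S^6$ for $m=6$.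

\subsection{The metrics}

Give $F_j$ the product of the unit round metrics. All factors have dimension at least $2$, so $\mathrm{Ric}_{F_j}\ge g_{F_j}$, and $b_j=\dim F_j\ge2$. Choose one $\alpha$ that satisfies \eqref{eq:alpha} for both $(a_1,b_1)$ and $(a_2,b_2)$. Then both caps have the same constant $c$ and the same link metric $g_Y$, namely $\alpha^2$ times the product metric. Put the metric $G_\varepsilon$ of Lemma~\ref{lem:poscap} on each $X_j$. By \eqref{eq:cone} and \eqref{eq:susp}, on $\{t_1\ge\frac12\}\cup\{t_2\ge\frac12\}$ both are given by $d\vartheta^2+\sin^2\vartheta\,g_Y$, where $\vartheta=2\arctan t_1$ on $X_1$, $\vartheta=\pi-2\arctan t_2$ on $X_2$, and $Y=\{\vartheta=\frac\pi2\}$. Taking $\vartheta$ as the collar coordinate, we obtain a smooth metric $\tilde g_\varepsilon$ on $M$ with $\mathrm{Ric}\ge\frac14\tilde g_\varepsilon$, whose volume is at least the volume $\tilde v>0$ of this $\varepsilon$-independent region. The Ricci tensor is invariant under constant rescaling, so $g_\varepsilon=\frac1{4(m-1)}\tilde g_\varepsilon$ has $\mathrm{Ric}_{g_\varepsilon}\ge(m-1)g_\varepsilon$,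 volume at least $v=(4(m-1))^{-m/2}\tilde v$, and diameter at most $\pi$ by Myers' theorem. Its eigenvalues are $4(m-1)$ times those of $\tilde g_\varepsilon$, so we may work with $\tilde g_\varepsilon$.

\subsection{Orthogonality to the harmonic forms}

Fix $q\in Q$. Let $V$ be the space of forms $\sigma_{\theta_1}+\sigma_{\theta_2}$, where $\theta_j$ is a harmonic $q$-form on $F_j$ and $\sigma_{\theta_j}$ is the test form on $X_j$. Since $X_j$ retracts onto $F_j$,
\[
\dim V=\beta_q(F_1)+\beta_q(F_2)=\dim\big(H^q(X_1)\oplus H^q(X_2)\big),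
\]
with real coefficients. The functions $\phi_\varepsilon$ of Lemma~\ref{lem:poscap} satisfy the hypotheses of Lemma~\ref{lem:test}, and the two summands have disjoint supports. So $V$ consists of coclosed forms, and $\|d\sigma\|^2\le\mu_\varepsilon\|\sigma\|^2$ on $V$, where $\mu_\varepsilon\to0$ is the larger of the two ratios $A/B_\varepsilon$.

The count $\dim V-\beta_q(M)$ ignores that a harmonic form may be orthogonal to $V$ for topological reasons. We make this precise. Let $H$ be a harmonic $q$-form on $M$, and let $\iota_t:Y\to X_j$ be the inclusion at radius $t\in(0,1]$. By \eqref{eq:star} and Fubini's theorem,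
\[
\langle\sigma_{\theta_j},H\rangle=\pm\int_0^1\chi RS^{a_j}T^{\,b_j-2q}\Big(\int_Y\mathrm{vol}_{S^{a_j}}\wedge*_{F_j}\theta_j\wedge\iota_t^*H\Big)dt .
\]
If $H$ is exact on $X_j$, then $\iota_t^*H$ is exact on the closed manifold $Y$; since $\mathrm{vol}_{S^{a_j}}\wedge*_{F_j}\theta_j$ is closed, the inner integral vanishes by Stokes' theorem. Consider the Mayer--Vietoris sequence
\[
H^q(M)\xrightarrow{\ \mathrm r\ }H^q(X_1)\oplus H^q(X_2)\xrightarrow{\ \mathrm s\ }H^q(Y),
\]
where $\mathrm r$ is the pair of restrictions, $\mathrm s$ is the difference of the restrictions, and $\mathrm{im}\,\mathrm r=\ker\mathrm s$. We have shown that harmonic forms with class in $\ker\mathrm r$ are orthogonal to $V$. Hence $V'$ is cut out of $V$ by orthogonality to the harmonic representatives of a complement of $\ker\mathrm r$, that is, by $\mathrm{rank}\,\mathrm r$ linear conditions, and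
\[
\dim V'\ge\dim V-\mathrm{rank}\,\mathrm r=\dim\big(H^q(X_1)\oplus H^q(X_2)\big)-\dim\ker\mathrm s=\mathrm{rank}\,\mathrm s .
\]
On the summand $H^q(X_j)\cong H^q(F_j)$, the map $\mathrm s$ is up to sign the pullback under the projection $S^{a_j}\times F_j\to F_j$, which is injective because the projection has a section. So $\mathrm{rank}\,\mathrm s\ge\max_j\beta_q(F_j)\ge1$ by \eqref{eq:betti}. For example, for $m=7$ and $q=4$ the space $V$ has dimension $2$, the single harmonic $4$-form of $S^3\times S^4$ imposes one condition, and one dimension survives.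

Lemma~\ref{lem:minmax} with $k=1$ now gives $\lambda^{(p)}_1(M,\tilde g_\varepsilon)\to0$ for $p\in\{q,\,q+1,\,m-q,\,m-q-1\}$. By the count at the end of the proof of Theorem~\ref{thm:A}, these numbers exhaust $2\le p\le m-2$ as $q$ runs through $Q$. The metrics $g_i=g_{\varepsilon_i}$ with $\varepsilon_i\to0$ complete the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{AT}
Colette Ann\'e, Junya Takahashi,
\emph{Small eigenvalues of the Hodge-Laplacian with sectional curvature bounded below},
arXiv:2506.11579 (2025).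

\end{thebibliography}
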